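\title{A Banach space with the approximation property whose algebra of approximable operators is not flat}

\begin{abstract}
Let $\mathcal F(E)$ be the norm closure of the finite rank operators on a Banach space $E$. We construct a separable Banach space $E$ with the approximation property such that $\mathcal F(E)$ is not flat as a right module over itself, in the purely algebraic element-wise sense, and hence is not right universally flat. Flatness is first reduced to a quantitative factorization problem for finite-dimensional subspaces of $E$. The space is then assembled from the kernels of the Rademacher maps $\ell_\infty(\{-1,1\}^n)\to\ell_2^n$ and from finite-dimensional subspaces of a space of Pisier, and the required lower bound comes from a trace computation. We also characterize flatness of $\mathcal F(E)$ by a factorization property of compact operators when $E$ has the approximation property and contains a complemented copy of $\ell_1$, and we show that $\mathcal F(E)$ is right universally flat under two natural additional hypotheses.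
\end{abstract}

\section{Introduction}\label{sec:intro}

Scalars are $\mathbb K=\mathbb R$ or $\mathbb C$, and ``operator'' means bounded linear operator. For Banach spaces $Y$ and $E$ we write $\mathcal B(Y,E)$ for the space of operators $Y\to E$ and $\mathcal F(Y,E)$ for the norm closure of the finite rank operators; its elements are called \emph{approximable}. We put $\mathcal B(E)=\mathcal B(E,E)$ and $\mathcal F(E)=\mathcal F(E,E)$, with composition as product. The space $E$ has the \emph{approximation property} (AP) if for every compact set $\Gamma\subset E$ and every $\varepsilon>0$ there is a finite rank operator $S$ on $E$ with $\|Sy-y\|<\varepsilon$ for all $y\in\Gamma$. It has the \emph{bounded approximation property} (BAP) if these $S$ can be chosen with $\|S\|\le\lambda$ for some fixed $\lambda$.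

This paper is about the extent to which AP is visible in the purely algebraic structure of $\mathcal F(E)$. Algebras need not have a unit.

\begin{definition}\label{def:flat}
Let $A$ be an algebra. A right $A$-module $M$ is \emph{flat} if, whenever finitely many $e_i\in M$ and $b_i\in A$ $(i\in\mathbb I)$ satisfy $\sum_ie_ib_i=0$, there are finitely many $x_j\in M$ and $a_{j,i}\in A$ $(j\in\mathbb J,\ i\in\mathbb I)$, with all coefficients $a_{j,i}$ in $A$ itself, such that
\[
\sum_ia_{j,i}b_i=0\quad(j\in\mathbb J),\qquad e_i=\sum_jx_ja_{j,i}\quad(i\in\mathbb I).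
\]
The algebra $A$ is \emph{right flat} if it is flat as a right $A$-module. It is \emph{right universally flat} if, whenever $A$ is embedded as a right ideal in an algebra $B$, it is flat as a right $B$-module.
\end{definition}

The condition says that every relation in $M$ has a reason in the algebra: $\sum_ie_ib_i=\sum_jx_j\big(\sum_ia_{j,i}b_i\big)$, and each bracket vanishes. For unital $A$ it is equivalent to exactness of $M\otimes_A-$ on short exact sequences of left $A$-modules. Since $A$ is a right ideal in itself, right universal flatness implies right flatness.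

Two extreme cases show what right flatness of $A$ measures. If $A$ has a left unit $1$, take the single $x=1$ and $a_i=e_i$; so $A$ is right universally flat, and this settles the case $A=\mathcal F(E)$ with $\dim E<\infty$. At the other end, the trivial relation $e\cdot0=0$ shows that in a right flat algebra every element is a finite sum of products. Right flatness is thus a factorization property, a substitute for a left unit: one must split left factors $x_j$ off the $e_i$ without destroying the relation.

In $\mathcal F(E)$ the approximation property provides approximate left units: given $e_1,\dots,e_m\in\mathcal F(E)$, the images of the unit ball are relatively compact, so there is a finite rank $S$ with all $\|Se_i-e_i\|$ small. If the operators $S$ are uniformly bounded, approximate factorization can be upgraded to exact factorization, and $\mathcal F(E)$ is right universally flat (Theorem~\ref{thm:positive} below). Without a bound, AP still suffices after one fixed summand is added to $E$. For $1\le p<\infty$ let $C_p=(\bigoplus_mW_m)_{\ell_p}$, where $(W_m)$ is a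 sequence of finite-dimensional spaces that is dense, in the Banach--Mazur distance, in the set of all finite-dimensional Banach spaces. (The Banach--Mazur distance of two spaces is the infimum of $\|u\|\|u^{-1}\|$ over the isomorphisms $u$ between them.) It is known that for every Banach space $E$ the following are equivalent: (1) $E$ has AP; (2) $\mathcal F(E\oplus C_1)$ is right flat; (3) $\mathcal F(E\oplus C_1)$ is right universally flat. One may well guess that the summand $C_1$ is only a convenience. The following question comes from Willis~\cite{Willis}.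

\medskip
\noindent\textbf{Question.} \emph{Is $\mathcal F(E)$ right flat, or right universally flat, whenever $E$ has the approximation property?}
\medskip

The answer to both parts is negative.

\begin{theorem}\label{thm:main}
There is a separable Banach space $E$ with AP such that $\mathcal F(E)$ is not right flat, hence not right universally flat. More precisely, there are $e,b\in\mathcal F(E)$ with $eb=0$ for which there are no finite families $x_k\in\mathcal F(E)$, $a_k\in\mathcal B(E)$ with $a_kb=0$ for all $k$ and $e=\sum_kx_ka_k$.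
\end{theorem}

The second sentence allows coefficients in $\mathcal B(E)$, so $\mathcal F(E)$ fails to be flat both over $B=\mathcal F(E)$ and over $B=\mathcal B(E)$.

The second theorem is not needed for the answer; it identifies the property of $E$ that governs flatness. Consider the condition
\begin{itemize}
\item[(F)] for every Banach space $Y$ and every compact operator $T:Y\to E$ there are finitely many $x_k\in\mathcal F(E)$ and $a_k\in\mathcal F(Y,E)$ with $T=\sum_kx_ka_k$.
\end{itemize}

\begin{theorem}\label{thm:positive}
Let $E$ be a Banach space.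
\begin{itemize}
\item[(i)] Condition \textup{(F)} implies that $E$ has AP and that $\mathcal F(E)$ is right universally flat, even with coefficients $a_{j,i}\in\mathcal F(E)$.
\item[(ii)] If $E$ has AP and contains a complemented copy of $\ell_1$, then: $\mathcal F(E)$ is right flat $\Leftrightarrow$ $\mathcal F(E)$ is right universally flat $\Leftrightarrow$ \textup{(F)}.
\item[(iii)] Condition \textup{(F)} holds if $E$ has BAP, or if $E$ has AP and contains a complemented copy of $C_p$ for some $1\le p<\infty$.
\end{itemize}
\end{theorem}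

If $E$ has AP, then so does $E\oplus C_p$ (see Section~\ref{sec:background}), so $\mathcal F(E\oplus C_p)$ is right universally flat for every $1\le p<\infty$. The space of Theorem~\ref{thm:main} contains a complemented copy of $\ell_1$; thus ``AP and a complemented copy of $\ell_1$'' does not suffice for flatness. The known equivalence quoted above is not used in this paper.

The plan is as follows. Section~\ref{sec:background} collects the tools. Section~\ref{sec:reduction} shows that, in the presence of a complemented copy of $\ell_1$, a single relation $eb=0$ can encode a factorization problem, and reduces Theorem~\ref{thm:main} to finding finite-dimensional subspaces $Z_i\subset E$ whose inclusions are more and more expensive to factor. Section~\ref{sec:idea} presents the two trace inequalities behind the lower bound in their simplest form and explains how they are combined. The space $E$ is built in Section~\ref{sec:space}; Sections~\ref{sec:extension} and~\ref{sec:lower} prove the lower bound. Section~\ref{sec:positive} proves Theorem~\ref{thm:positive} and uses only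 Lemma~\ref{lem:encode} from the earlier sections.

\section{Background}\label{sec:background}

The norm of a Hilbert space is written $|\cdot|$, the unit vectors of $\ell_1$ and of $\ell_2^n$ are $\mathbf e_k$, and $\mathbb E$ denotes expectation.

\subsection*{Permanence of AP}
A uniformly bounded sequence of operators that converges pointwise converges uniformly on compact sets. Hence an $\ell_p$-sum $(1\le p<\infty)$ of countably many finite-dimensional spaces has AP, by truncation to finitely many coordinates. A direct sum of two spaces with AP has AP, since a compact set lies in the product of its two compact projections. A complemented subspace of a space with AP has AP (compose $S$ with the projection), and closed subspaces of finite codimension are complemented.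

\subsection*{Random signs and cotype}
Let $\theta_1,\theta_2,\dots$ be independent random signs, each equal to $\pm1$ with probability $\frac12$. Let $h_1,\dots,h_m$ be scalars or vectors of a Hilbert space, $\Sigma=\sum_k\theta_kh_k$ and $\sigma^2=\sum_k|h_k|^2=\mathbb E|\Sigma|^2$. Then
\begin{equation}\label{eq:khin}
\mathbb E|\Sigma|^4\le3\sigma^4,\qquad\mathbb E|\Sigma|\ge\sigma/\sqrt3 .
\end{equation}
For real scalars, expanding gives $\mathbb E\Sigma^4=3\sigma^4-2\sum_kh_k^4$. In general, write $|\Sigma|^2=\sum_d\Sigma_d^2$, where $\Sigma_d=\sum_k\theta_kh_{k,d}$ are the real coordinates of $\Sigma$; Minkowski's inequality in $L_2$ gives $\||\Sigma|^2\|_{L_2}\le\sum_d\sqrt3\sum_kh_{k,d}^2=\sqrt3\,\sigma^2$. The second inequality follows from the first and from H\"older's inequality $\sigma^2=\mathbb E|\Sigma|^2\le(\mathbb E|\Sigma|)^{2/3}(\mathbb E|\Sigma|^4)^{1/3}$.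

A Banach space $Y$ has \emph{cotype $2$ with constant $C$} if $\big(\sum_k\|y_k\|^2\big)^{1/2}\le C\,\mathbb E\|\sum_k\theta_ky_k\|$ for all finite families in $Y$. Subspaces inherit the property. By \eqref{eq:khin}, Hilbert spaces have cotype $2$ with constant $\sqrt3$. We need two permanence properties.
\begin{itemize}
\item[(C1)] If $Y_1,Y_2$ have constants $C',C''$, then $Y_1\oplus_\infty Y_2$ has constant $C'+C''$: bound the maximum of the two norms by their sum, use the triangle inequality in $\ell_2$, and bound each of the two expectations by the expectation of the maximum.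
\item[(C2)] An $\ell_1$-sum of spaces $Y_\iota$ with constant $C$ has constant $C$: by Minkowski's inequality,
\[
\Big(\sum_k\Big(\sum_\iota\|y_{k,\iota}\|\Big)^2\Big)^{1/2}\le\sum_\iota\Big(\sum_k\|y_{k,\iota}\|^2\Big)^{1/2}\le C\,\mathbb E\sum_\iota\Big\|\sum_k\theta_ky_{k,\iota}\Big\| .
\]
\end{itemize}

\subsection*{Summing operators and traces}
The \emph{weak $\ell_2$-norm} of $z_1,\dots,z_m\in Z$ is
\[
\sup_{\|\varphi\|\le1}\Big(\sum_k|\varphi(z_k)|^2\Big)^{1/2}=\sup_{|c|\le1}\Big\|\sum_kc_kz_k\Big\| ;
\]
if $Z\subset\ell_\infty(\Omega)$, the second expression equals $\sup_\omega(\sum_k|z_k(\omega)|^2)^{1/2}$. An operator $u:Z\to Y$ is \emph{$2$-summing} if $(\sum_k\|uz_k\|^2)^{1/2}$ is bounded over all finite families of weak $\ell_2$-norm at most $1$; the supremum is the norm $\pi_2(u)$. One has $\|u\|\le\pi_2(u)$ and $\pi_2(\beta u\alpha)\le\|\beta\|\pi_2(u)\|\alpha\|$. Rank one operators have $\pi_2(u)=\|u\|$, so finite rank operators are $2$-summing. Replacing the exponent $2$ by $1$ defines $1$-summing operators, and these are $2$-summing. Between Hilbert spaces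 the Hilbert--Schmidt norm satisfies $\|u\|_{HS}\le\pi_2(u)$, because orthonormal families have weak $\ell_2$-norm $1$. For $A:H\to\ell_2^n$ and $B:\ell_2^n\to H$ with $H$ a Hilbert space, $\operatorname{tr}(AB)=\sum_k\langle B\mathbf e_k,A^*\mathbf e_k\rangle$, so $|\operatorname{tr}(AB)|\le\|A\|_{HS}\|B\|_{HS}$.

We use three standard theorems.
\begin{itemize}
\item \emph{Pietsch domination.} If $Z$ is a subspace of $C(\Omega)$ with $\Omega$ compact and $u:Z\to Y$ is $2$-summing, there is a probability measure $\mu$ on $\Omega$ with $\|uz\|\le\pi_2(u)\|z\|_{L_2(\mu)}$ for all $z\in Z$.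
\item \emph{Dvoretzky's theorem.} If $X$ is infinite-dimensional, then for every $n$ there is $V:\ell_2^n\to X$ with $\frac12|h|\le\|Vh\|\le|h|$ for all $h$.
\item \emph{The Kadec--Snobar theorem.} Every $n$-dimensional subspace of a Banach space is the range of a projection of norm at most $\sqrt n$.
\end{itemize}

\subsection*{Two theorems of Pisier}
For $u:X\to Y$ let $\gamma_2(u)=\inf\|\beta\|\|\alpha\|$ over all factorizations $u=\beta\alpha$ through a Hilbert space.
\begin{itemize}
\item[(P1)] (\cite{PisierActa}; also \cite[Ch.~10]{PisierCBMS}.) There is an infinite-dimensional separable Banach space $X$ such that $X$ and $X^*$ have cotype $2$ and every operator from $X$ to a Hilbert space is $1$-summing.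
\item[(P2)] (\cite{PisierENS}; also \cite[Ch.~4]{PisierCBMS}.) If $X^*$ and $Y$ have cotype $2$, then $\gamma_2(u)\le C\|u\|$ for all finite rank $u:X\to Y$, where $C$ depends only on the cotype $2$ constants of $X^*$ and $Y$.
\end{itemize}
From now on $X$ is a fixed space as in (P1), with cotype $2$ constant $C_X\ge1$, and $F_1\subset F_2\subset\cdots$ are finite-dimensional subspaces of $X$ with dense union. We fix two constants. Every operator $X\to\ell_2$ is $2$-summing, and the identity map from $\mathcal B(X,\ell_2)$ to the Banach space of $2$-summing operators has closed graph because $\|\cdot\|\le\pi_2$. Operators on $X$ have separable range, so there is $C_\pi$ with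
\begin{equation}\label{eq:P1}
\pi_2(\alpha)\le C_\pi\|\alpha\|\quad\text{for every operator $\alpha$ from $X$ to a Hilbert space.}
\end{equation}
By (P2) there is $C_\gamma$ such that, for every $Y$ of cotype $2$ with constant $C_X+2$,
\begin{equation}\label{eq:P2}
\text{every finite rank $u:X\to Y$ is $u=\beta\alpha$ through a Hilbert space, $\|\alpha\|\le1$, $\|\beta\|\le C_\gamma\|u\|$.}
\end{equation}

\section{From flatness to factorization}\label{sec:reduction}

In a relation $eb=0$ in $\mathcal F(E)$, the conditions $eb=0$ and $a_kb=0$ say that $e$ and the $a_k$ vanish on the closure of the range of $b$. So flatness asks for a factorization of the operator induced by $e$ on the quotient $E/\overline{bE}$. If $E$ has a complemented copy of $\ell_1$, every separable space can be made to play the role of this quotient. Recall that for a separable Banach space $Y$ there is a \emph{metric surjection} $q:\ell_1\to Y$, that is, an operator mapping the open unit ball onto the open unit ball: send $(\mathbf e_k)$ to a dense sequence in the unit ball of $Y$.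

\begin{lemma}\label{lem:encode}
Let $R:\ell_1\to E$ and $S:E\to\ell_1$ be operators with $SR=\mathrm{id}$, let $Y$ be separable and let $T\in\mathcal F(Y,E)$. There are $e,b\in\mathcal F(E)$ with $eb=0$ and the following property: if $e=\sum_kx_ka_k$ is a finite sum with $x_k,a_k\in\mathcal B(E)$ and $a_kb=0$ for all $k$, then $T=\sum_kx_k\tilde a_k$ with operators $\tilde a_k:Y\to E$ such that $\|\tilde a_k\|\le\|R\|\|a_k\|$, and $\tilde a_k$ is compact if $a_k$ is.
\end{lemma}

\begin{proof}
Let $q:\ell_1\to Y$ be a metric surjection, let $(s_k)$ be dense in the unit ball of $\ker q$, and define $b_0:\ell_1\to\ell_1$ by $b_0\mathbf e_k=2^{-k}s_k$. Then $b_0$ is the norm limit of its restrictions to finitely many coordinates, $qb_0=0$, and the range of $b_0$ contains every $s_k$, so it is dense in $\ker q$. Put $e=TqS$ and $b=Rb_0S$. Both are in $\mathcal F(E)$, and $eb=Tq(SR)b_0S=Tqb_0S=0$.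

Let $e=\sum_kx_ka_k$ with $a_kb=0$. Since $S$ is onto, $a_kRb_0=0$, so $a_kR$ vanishes on $\ker q$ and $a_kR=\tilde a_kq$ for a linear map $\tilde a_k:Y\to E$. The image under $\tilde a_k$ of the open unit ball of $Y$ equals the image under $a_kR$ of the open unit ball of $\ell_1$. This gives the norm bound and the compactness statement. Finally $Tq=eR=\sum_kx_k\tilde a_kq$, and $q$ is onto.
\end{proof}

It remains to find an approximable $T$ that is not a finite sum $\sum_kx_k\tilde a_k$ with $x_k\in\mathcal F(E)$. Finite rank operators always factor in this way, so the obstruction must be quantitative.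

\begin{definition}
For a finite-dimensional space $Z$ and an operator $j:Z\to E$ let $\operatorname{cost}(j)$ be the infimum of $\sum_k\|x_k\|\|b_k\|$ over all finite sums $j=\sum_kx_kb_k$ with $x_k\in\mathcal F(E)$ and $b_k\in\mathcal B(Z,E)$.
\end{definition}

The cost is subadditive and $\operatorname{cost}(tj)=|t|\operatorname{cost}(j)$. Writing $j=Qj$ with a Kadec--Snobar projection $Q$ onto $j(Z)$, which has finite rank, gives
\begin{equation}\label{eq:costbound}
\|j\|\le\operatorname{cost}(j)\le\sqrt{\dim Z}\,\|j\| .
\end{equation}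

\begin{lemma}\label{lem:finiterank}
The cost does not change if the $x_k$ are required to have finite rank.
\end{lemma}

\begin{proof}
Let $j=\sum_kx_kb_k$ and $\varepsilon>0$. Choose finite rank $x_k'$ with $\sum_k\|x_k-x_k'\|\|b_k\|\le\varepsilon$ and put $r=\sum_k(x_k-x_k')b_k$, so $\|r\|\le\varepsilon$. With a Kadec--Snobar projection $Q$ onto $r(Z)$ we get $j=\sum_kx_k'b_k+Qr$, and the sum of the products of norms has grown by at most $\varepsilon(1+\sqrt{\dim Z})$.
\end{proof}

\begin{example}\label{ex:cost}
(a) If $E$ has BAP with bound $\lambda$, then $\operatorname{cost}(j)\le\lambda\|j\|$. Indeed $\operatorname{cost}(j)\le\operatorname{cost}(Sj)+\operatorname{cost}(j-Sj)\le\lambda\|j\|+\sqrt{\dim Z}\,\|j-Sj\|$ for finite rank $S$ with $\|S\|\le\lambda$, and the last norm can be made arbitrarily small.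

(b) Let $\iota:C_p\to E$ and $\pi:E\to C_p$ satisfy $\pi\iota=\mathrm{id}$. Choose $m$ and an isomorphism $u:j(Z)\to W_m$ with $\|u\|\|u^{-1}\|\le2$, and let $\mathrm{pr}_m:C_p\to W_m$ be the coordinate projection. Then $j=(u^{-1}\mathrm{pr}_m\pi)(\iota uj)$, so $\operatorname{cost}(j)\le2\|\pi\|\|\iota\|\|j\|$, whether or not $E$ has AP.
\end{example}

Part (b) shows why large cost is much stronger than failure of BAP. The latter concerns only factorizations $j=xj$; here $b$ may first move $Z$ to any other position in $E$ where it is easier to approximate. A lower bound for the cost must control \emph{all} operators $Z\to E$.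

\begin{proposition}\label{prop:criterion}
Suppose that $E$ contains a complemented copy of $\ell_1$ and that there are finite-dimensional spaces $Z_i$ and contractions $j_i:Z_i\to E$ with $\operatorname{cost}(j_i)\to\infty$. Then there are $e,b\in\mathcal F(E)$ as in the second sentence of Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
Put $c_i=\operatorname{cost}(j_i)<\infty$; discarding finitely many $i$, assume $c_i>0$. Let $Y=(\bigoplus_iZ_i)_{\ell_1}$, $t_i=c_i^{-1/2}$ and $T((z_i))=\sum_it_ij_iz_i$. The restriction of $T$ to the coordinates $i>N$ has norm at most $\sup_{i>N}t_i\to0$, so $T\in\mathcal F(Y,E)$. Take $R,S$ with $SR=\mathrm{id}$ and $e,b$ from Lemma~\ref{lem:encode}. If $e=\sum_kx_ka_k$ with $x_k\in\mathcal F(E)$, $a_k\in\mathcal B(E)$, $a_kb=0$, then $t_ij_i=\sum_kx_k\,\tilde a_k|_{Z_i}$ for every $i$, whence $c_i^{1/2}=\operatorname{cost}(t_ij_i)\le\|R\|\sum_k\|x_k\|\|a_k\|$ for every $i$. This contradicts $c_i\to\infty$.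
\end{proof}

\section{Two trace inequalities and the idea of the construction}\label{sec:idea}

We need embeddings $j:Z\to E$ of large cost. The way to control all operators $b:Z\to E$ at once is to make them all extend, with controlled norm, to a larger space in which $Z$ sits badly. This section isolates the two ingredients for one fixed $n$.

\subsection*{The Rademacher map}
Let $\Omega=\{-1,1\}^n$ with the uniform probability $\nu$ and coordinate functions $r_1,\dots,r_n$, which are orthonormal in $L_2(\nu)$. Let $L=\ell_\infty(\Omega)$ and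
\[
\rho:L\to\ell_2^n,\qquad\rho f=\Big(\int fr_k\,d\nu\Big)_{k\le n},\qquad Z=\ker\rho .
\]

\begin{lemma}\label{lem:rad}
\begin{itemize}
\item[(a)] $|\rho f|\le\|f\|_{L_2(\nu)}\le\|f\|_\infty$ for $f\in L$.
\item[(b)] For every $h\in\ell_2^n$ there is $f\in L$ with $\rho f=h$ and $\|f\|_\infty\le2|h|$.
\item[(c)] The linear map $h\mapsto\sum_kh_kr_k$ is a right inverse of $\rho$ of norm at most $\sqrt n$.
\item[(d)] $|\operatorname{tr}(\rho g)|\le\sqrt n\,\|g\|$ for every operator $g:\ell_2^n\to L$.
\end{itemize}
\end{lemma}

\begin{proof}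
(a) is Bessel's inequality. (b) By \eqref{eq:khin}, $|\sum_kc_kh_k|\le|c||h|\le\sqrt3\,|h|\,\|\sum_kc_kr_k\|_{L_1(\nu)}$. So $\sum_kc_kr_k\mapsto\sum_kc_kh_k$ is a functional of norm at most $\sqrt3|h|$ on a subspace of $L_1(\nu)$. A Hahn--Banach extension is integration against some $f$ with $\|f\|_\infty\le\sqrt3|h|$, and $\int fr_k\,d\nu=h_k$. (c) follows from orthonormality and $\sum_k|h_k|\le\sqrt n|h|$. (d) By linearity of $g$,
\[
\operatorname{tr}(\rho g)=\sum_k\int r_k(\omega)\,(g\mathbf e_k)(\omega)\,d\nu(\omega)=\int\Big(g\sum_kr_k(\omega)\mathbf e_k\Big)(\omega)\,d\nu(\omega),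
\]
and $|\sum_kr_k(\omega)\mathbf e_k|=\sqrt n$ for every $\omega$.
\end{proof}

So single vectors lift through $\rho$ at the price $2$, while a linear right inverse $g$ has $n=\operatorname{tr}(\rho g)\le\sqrt n\|g\|$ and costs $\sqrt n$. We shall use (b) repeatedly in the following form: if $u:L\to Y$ vanishes on $Z$, then $u=\delta\rho$ with $\|\delta\|\le2\|u\|$.

Here is a first attempt. Suppose that $j:Z\to E$ has a contractive left inverse $\mathrm{pr}:E\to Z$ and that every $b:Z\to E$ extends to $B:L\to E$ with $\|B\|\le\kappa\|b\|$. Let $j=\sum_kx_kb_k$ and $M=\sum_k\|x_k\|\|b_k\|$. Then $Q=\mathrm{pr}\sum_kx_kB_k$ is a projection of $L$ onto $Z$ with $\|Q\|\le\kappa M$, so $\mathrm{id}-Q=g\rho$ with $\|g\|\le2(1+\kappa M)$. From $\rho g\rho=\rho-\rho Q=\rho$ we get $\rho g=\mathrm{id}$, and therefore $\kappa M\ge\frac12\sqrt n-1$. This has the right shape, but it proves nothing: the argument never used $x_k\in\mathcal F(E)$, so it applies to $j=\mathrm{id}\cdot j$ with $M=1$ and merely shows that $\kappa$ is large. We need a device that tells finite rank operators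 from the identity.

\subsection*{The trace on Pisier's space}
Take $V:\ell_2^n\to X$ from Dvoretzky's theorem and a projection $Q$ of $X$ onto the range of $V$ with $\|Q\|\le\sqrt n$. Then $\|V^{-1}Q\|\le2\sqrt n$, and $\tau^\circ=(2\sqrt n)^{-1}V^{-1}Q$ satisfies
\begin{equation}\label{eq:tauV}
\|V\|\le1,\qquad\|\tau^\circ:X\to\ell_2^n\|\le1,\qquad\tau^\circ V=(2\sqrt n)^{-1}\mathrm{id}.
\end{equation}

\begin{lemma}\label{lem:toy}
For every $A:X\to\ell_2^n$ and every finite rank $u:X\to X$ we have $|\operatorname{tr}(AuV)|\le C_\pi^2C_\gamma\|A\|\|u\|$, whereas $\operatorname{tr}(\tau^\circ V)=\frac12\sqrt n$.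
\end{lemma}

\begin{proof}
Write $u=\beta\alpha$ as in \eqref{eq:P2}. By \eqref{eq:P1}, $\|A\beta\|_{HS}\le\pi_2(A)\|\beta\|\le C_\pi C_\gamma\|A\|\|u\|$ and $\|\alpha V\|_{HS}\le\pi_2(\alpha)\|V\|\le C_\pi$. The last claim is \eqref{eq:tauV}.
\end{proof}

Thus the functional $u\mapsto\operatorname{tr}(\tau^\circ uV)$ has norm bounded independently of $n$ on finite rank operators but takes the value $\frac12\sqrt n$ at the identity. This is the device we need.

\subsection*{Combining the two}
Let $\tau=K\tau^\circ$ with a factor $K\ge1$ to be chosen, and renorm $X$ by $\max(\|v\|,|\tau v|)$ so that $\tau$ becomes a contraction. Instead of extending operators from $Z$ to $L$, we extend them to the finite-dimensional spaces $D_l=\{(f,v)\in L\oplus F_l:\rho f=\tau v\}$, which fit into the diagram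
\[
\begin{array}{ccccccccc}
0&\to&Z&\to&D_l&\to&F_l&\to&0\\
&&\|&&\downarrow&&\downarrow\scriptstyle{\tau}&&\\
0&\to&Z&\to&L&\overset{\rho}{\to}&\ell_2^n&\to&0
\end{array}
\]
with exact rows. The space $E$ will be of the form $\{(f,u):\rho f=wu\}$, where $u$ ranges over a space $U$ of cotype $2$ that contains enough copies of the $F_l$ to make all these extensions possible. The extensions to different $D_l$ use different copies and have no common limit. But after composition with \emph{finite rank} operators $x_k$ they take values in one finite-dimensional space, and a limit exists. It yields an identity $\tau=w\bar y-\rho g$ on all of $X$, where $\bar y:X\to U$ has finite rank and $\bar y,g$ have norm of order $\kappa M$ for the new norm. Now compose with $V$ and take traces. The left side gives $\frac12K\sqrt n$. The term $\rho gV$ contributes about $\kappa M\sqrt n$ by Lemma~\ref{lem:rad}(d). The term $w\bar yV$ contributes about $\kappa MK^2$ by a version of Lemma~\ref{lem:toy}: one factor $K$ comes from returning to the original norm of $X$, the other from the copies of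 $\tau$ inside $w$. So $\kappa M$ is at least of order $K\sqrt n/(K^2+\sqrt n)$. For $K=1$ this is no information; the expression is largest for $K^2=\sqrt n$, where it is of order $n^{1/4}$. Since Proposition~\ref{prop:criterion} needs infinitely many $n$ in one space, the levels will interact, and $\kappa$ will grow with the size of the previous level; rapid growth of $n$ keeps $\kappa$ far below $n^{1/4}$.

\section{The space $E$}\label{sec:space}

\subsection*{The levels}
Let $n_0=1$, $n_1=16$, $n_{i+1}=n_i^4$ for $i\ge1$, and $K_i=n_i^{1/4}$. Thus $(K_i)$ is increasing, $K_i^2=\sqrt{n_i}$, and $K_i=n_{i-1}$ for $i\ge2$. For each level $i\ge1$ let $H_i=\ell_2^{n_i}$, let $\Omega_i,\nu_i,L_i,\rho_i,Z_i,V_i,\tau_i^\circ$ be the objects of Section~\ref{sec:idea} for $n=n_i$, and put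
\[
\tau_i=K_i\tau_i^\circ,\qquad\|v\|_{(i)}=\max(\|v\|,|\tau_iv|)\quad(v\in X).
\]
By \eqref{eq:tauV}, $\tau_iV_i=K_i(2\sqrt{n_i})^{-1}\mathrm{id}$ with $K_i\le2\sqrt{n_i}$, so
\begin{equation}\label{eq:norms}
|\tau_iv|\le\|v\|_{(i)},\quad\|v\|\le\|v\|_{(i)}\le K_i\|v\|,\quad\|V_ih\|_{(i)}\le|h|,\quad\operatorname{tr}(\tau_iV_i)=\tfrac12K_i\sqrt{n_i}.
\end{equation}
The map $v\mapsto(v,\tau_iv)$ embeds $(X,\|\cdot\|_{(i)})$ isometrically in $X\oplus_\infty H_i$, so by (C1) this space has cotype $2$ with constant $C_X+\sqrt3\le C_X+2$, independently of $i$.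

Let $\Lambda=(\bigoplus_iL_i)_{c_0}$, which is isometric to $c_0$ over the disjoint union of the $\Omega_i$, let $G=(\bigoplus_iH_i)_{c_0}$, and let $\rho=\bigoplus_i\rho_i:\Lambda\to G$, a contraction. On $\Lambda$ and on $G$ let $P_N$ be the truncation to the levels $\le N$; put $\Lambda_N=P_N\Lambda$ and $G_N=P_NG$. Let $G^{\ge i}$ and $G^{<i}$ be the subspaces of $G$ of elements supported on the levels $\ge i$ and $<i$.

\subsection*{The space $U$}
When we extend an operator $b:Z_i\to E$ coordinatewise, the extension will miss the defining equation of $E$ by a defect of the form $\delta\tau_i$ with $\delta:H_i\to G$. The space $U$ is designed to absorb the part of the defect in $G^{\ge i}$: it has one copy of $F_l$ for each $\delta$ in a dense set.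

For each $i$ choose a countable set $\mathcal D_i$ of contractions $H_i\to G^{\ge i}$ such that
\begin{itemize}
\item[(D1)] each $\delta\in\mathcal D_i$ has range in some $G_N$;
\item[(D2)] $P_N\delta\in\mathcal D_i$ for all $\delta\in\mathcal D_i$ and $N\ge1$;
\item[(D3)] $\mathcal D_i$ is norm dense in the set of all contractions $H_i\to G^{\ge i}$.
\end{itemize}
To obtain it, take a countable dense set of contractions and let $\mathcal D_i$ consist of all $P_N\delta$ with $\delta$ in that set and $N\ge1$. Then (D2) holds because $P_MP_N=P_{\min(M,N)}$, and (D3) holds because $P_N\delta\to\delta$ in norm, $H_i$ being finite-dimensional.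

Let $\mathcal I$ be the countable set of triples $\iota=(m,l,\delta)$ with $m,l\ge1$ and $\delta\in\mathcal D_m$; we call $m$ the level of $\iota$. Put $F_\iota=(F_l,\|\cdot\|_{(m)})$ and
\[
U=\ell_1\oplus_1\Big(\bigoplus_{\iota\in\mathcal I}F_\iota\Big)_{\ell_1},\qquad w:U\to G,\qquad w\big(s,(v_\iota)\big)=\sum_{\iota=(m,l,\delta)}\delta\tau_mv_\iota .
\]
By \eqref{eq:norms}, $\|\delta\tau_mv_\iota\|\le\|v_\iota\|_{(m)}$, so $\|w\|\le1$. Let $w_i:U\to H_i$ be the $i$-th coordinate of $w$. The extra summand $\ell_1$ lies in $\ker w$ and serves only to apply Proposition~\ref{prop:criterion}.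

\begin{lemma}\label{lem:U}
\begin{itemize}
\item[(a)] $U$ has cotype $2$ with constant $C_U=C_X+2$.
\item[(b)] Indices $\iota$ of level $m>i$ do not contribute to $w_i$.
\item[(c)] For every operator $\delta:H_i\to G^{\ge i}$ and every $l$ there is $J:(F_l,\|\cdot\|_{(i)})\to U$ with $wJ=\delta\tau_i|_{F_l}$ and $\|J\|\le2\|\delta\|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $U$ is an $\ell_1$-sum of copies of $\mathbb K$ and of the $F_\iota$, all of cotype $2$ with constant $C_X+2$; apply (C2). (b) Elements of $\mathcal D_m$ take values in $G^{\ge m}$. (c) By homogeneity let $\|\delta\|=1$ (for $\delta=0$ take $J=0$). Using (D3), choose inductively $\delta_r\in\mathcal D_i$ $(r\ge0)$ within $\frac12$ of $\eta_r=2^r\big(\delta-\sum_{q<r}2^{-q}\delta_q\big)$. This is possible because $\eta_0=\delta$ and $\eta_{r+1}=2(\eta_r-\delta_r)$ are contractions. It follows that $\delta=\sum_r2^{-r}\delta_r$. Let $Jv$ be the sum over $r$ of the elements of $U$ that have $2^{-r}v$ in the coordinate $(i,l,\delta_r)$ and $0$ elsewhere. Then $\|Jv\|\le2\|v\|_{(i)}$ and $wJv=\sum_r2^{-r}\delta_r\tau_iv=\delta\tau_iv$.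
\end{proof}

\subsection*{The space $E$}
Define
\[
E=\{(f,u)\in\Lambda\oplus_\infty U:\ \rho f=wu\},
\]
a closed subspace of a separable space, and let $j_i:Z_i\to E$, $j_iz=(z,0)$ with $z$ placed in level $i$. This is an isometric embedding.

\begin{proposition}\label{prop:AP}
$E$ has AP and contains a complemented copy of $\ell_1$.
\end{proposition}

\begin{proof}
Let $Rs=(0,(s,0))$, which lies in $E$ since $w(s,0)=0$, and $S(f,(s,(v_\iota)))=s$. Then $SR=\mathrm{id}$ on $\ell_1$.

For AP we approximate the identity in two steps. Plain truncation of $U$ to finitely many coordinates does not respect the equation $\rho f=wu$; instead we first move into a subspace that is cut out by finitely many scalar equations. Let $\Theta_N:U\to U$ be the identity on $\ell_1$ and move the coordinate $(m,l,\delta)$ to the coordinate $(m,l,P_N\delta)$, which exists by (D2), adding up the vectors that arrive at the same coordinate. Both coordinates carry the same space $(F_l,\|\cdot\|_{(m)})$, so $\|\Theta_N\|\le1$. For $u$ equal to $v$ in the coordinate $(m,l,\delta)$ and $0$ elsewhere, $w\Theta_Nu=P_N\delta\tau_mv=P_Nwu$;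 by linearity and continuity $w\Theta_N=P_Nw$. Since also $\rho P_N=P_N\rho$, the formula $T_N(f,u)=(P_Nf,\Theta_Nu)$ defines a contraction $T_N:E\to E$. By (D1), $\Theta_Nu=u$ for large $N$ if $u$ has finitely many nonzero coordinates in $\mathcal I$. Such $u$ are dense, so $\Theta_Nu\to u$ for all $u$; and $P_Nf\to f$ because $\Lambda$ is a $c_0$-sum. Hence $T_N\to\mathrm{id}$ pointwise.

Let $U_N$ be the closed span of $\ell_1$ and the coordinates $(m,l,\delta)$ with $P_N\delta=\delta$. Then $\Theta_NU\subset U_N$ and $wU_N\subset G_N$, so $T_N$ maps $E$ into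
\[
E_N=\{(f,u)\in\Lambda_N\oplus U_N:\ \rho f-wu=0\},
\]
the kernel of an operator into the finite-dimensional space $G_N$. Thus $E_N$ has finite codimension in the sum of a finite-dimensional space and an $\ell_1$-sum of finite-dimensional spaces, and it has AP by Section~\ref{sec:background}.

Given a compact $\Gamma\subset E$ and $\varepsilon>0$, choose $N$ with $\|T_Ny-y\|<\varepsilon/2$ on $\Gamma$, and then a finite rank operator $S'$ on $E_N$ within $\varepsilon/2$ of the identity on the compact set $T_N\Gamma$. Then $S'T_N$ has finite rank and is within $\varepsilon$ of the identity on $\Gamma$.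
\end{proof}

The first step uses contractions, but the proof gives no bound, uniform in $N$, for the second. None exists: we shall prove $\operatorname{cost}(j_i)\to\infty$, so by Example~\ref{ex:cost} the space $E$ fails BAP and contains no complemented copy of any $C_p$.

\section{Extending operators from $Z_i$}\label{sec:extension}

An operator $b:Z_i\to E$ has a component in $\Lambda$ and a component in $U$. The first extends to $L_i$ by the Hahn--Banach theorem, because $\Lambda$ is $c_0$. For the second there is no Hahn--Banach theorem, and we argue through a Hilbert space: a $2$-summing operator on $Z_i$ is bounded for an $L_2(\mu)$-norm, and in $L_2(\mu)$ there are orthogonal projections. The point is to bound $\pi_2(b)$ by a multiple of $\|b\|$ that does not depend on $i$.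

\begin{lemma}\label{lem:extU}
Every operator $b:Z_i\to U$ extends to $B:L_i\to U$ with $\|B\|\le C_1\|b\|$, where $C_1=144\,C_U^2$.
\end{lemma}

\begin{proof}
Let $b\ne0$ and $p=\pi_2(b)<\infty$. By Pietsch domination there is a probability $\mu$ on $\Omega_i$ with
\begin{equation}\label{eq:pietschb}
\|bf\|\le p\|f\|_{L_2(\mu)}\qquad(f\in Z_i).
\end{equation}
We also have $\|bf\|\le\|b\|\|f\|_\infty$. We interpolate between the two bounds to get an $L_4$-bound with constant of order $(\|b\|p)^{1/2}$, and then use cotype to bound $p$ by that constant.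

\emph{Step 1: the $L_4$-bound.} The usual splitting of $f$ into a bounded part and a small part leaves $Z_i$; Lemma~\ref{lem:rad}(b) repairs this, provided the small part is also small in $L_2(\nu_i)$. So let $\mu'=\frac12(\mu+\nu_i)$, which satisfies $\mu\le2\mu'$ and $\nu_i\le2\mu'$. Let $f\in Z_i$ with $\|f\|_{L_4(\mu')}=1$, let $t>0$ and $g=f1_{\{|f|\le t\}}$. Since $|f-g|\le|f|^2/t$, we have $\|f-g\|_{L_2(\mu')}\le1/t$, and so $f-g$ has norm at most $\sqrt2/t$ in both $L_2(\mu)$ and $L_2(\nu_i)$. As $\rho_if=0$, Lemma~\ref{lem:rad}(a) gives $|\rho_ig|=|\rho_i(f-g)|\le\sqrt2/t$, and Lemma~\ref{lem:rad}(b) gives $\phi\in L_i$ with $\rho_i\phi=\rho_ig$ and $\|\phi\|_\infty\le2\sqrt2/t$. Then $f=(g-\phi)+(f-g+\phi)$ with both summands in $Z_i$, and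
\[
\|g-\phi\|_\infty\le t+2\sqrt2/t,\qquad\|f-g+\phi\|_{L_2(\mu)}\le3\sqrt2/t .
\]
Since $\|b\|\le p$ and $5\sqrt2\le8$,
\[
\|bf\|\le\|b\|(t+2\sqrt2/t)+3\sqrt2\,p/t\le\|b\|t+8p/t .
\]
The choice $t=(p/\|b\|)^{1/2}$ and homogeneity give $\|bf\|\le9(\|b\|p)^{1/2}\|f\|_{L_4(\mu')}$ for $f\in Z_i$.

\emph{Step 2: the bound for $p$.} Let $f_1,\dots,f_m\in Z_i$ satisfy $\sum_k|f_k(\omega)|^2\le1$ for all $\omega$. By the cotype of $U$, Step 1, and \eqref{eq:khin} applied at each $\omega$,
\begin{align*}
\Big(\sum_k\|bf_k\|^2\Big)^{1/2}&\le C_U\Big(\mathbb E\Big\|b\sum_k\theta_kf_k\Big\|^4\Big)^{1/4}\\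
&\le9C_U(\|b\|p)^{1/2}\Big(\int\mathbb E\Big|\sum_k\theta_kf_k\Big|^4d\mu'\Big)^{1/4}\le9\cdot3^{1/4}C_U(\|b\|p)^{1/2}.
\end{align*}
As $9\cdot3^{1/4}\le12$, taking the supremum gives $p\le12C_U(\|b\|p)^{1/2}$, that is, $p\le144C_U^2\|b\|$.

\emph{Step 3: the extension.} Let $q:L_i\to L_2(\mu)$ be the natural contraction and $\Pi$ the orthogonal projection of $L_2(\mu)$ onto $q(Z_i)$. By \eqref{eq:pietschb}, $b=b'q|_{Z_i}$ with $b':q(Z_i)\to U$, $\|b'\|\le p$. Take $B=b'\Pi q$.
\end{proof}

For $l\ge1$ let $D_{i,l}=\{(f,v)\in L_i\oplus_\infty(F_l,\|\cdot\|_{(i)}):\rho_if=\tau_iv\}$. It contains $Z_i$ via $z\mapsto(z,0)$.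

\begin{lemma}\label{lem:extE}
For every operator $b:Z_i\to E$ and every $l$ there is $\tilde b:D_{i,l}\to E$ with $\tilde b(z,0)=bz$ for $z\in Z_i$ and $\|\tilde b\|\le\kappa_i\|b\|$, where $\kappa_i=5(1+C_1)\sqrt{n_{i-1}}$.
\end{lemma}

\begin{proof}
Let $\|b\|=1$ and $b=(b^1,b^2)$ with $b^1:Z_i\to\Lambda$, $b^2:Z_i\to U$. Under the identification of $\Lambda$ with $c_0$, $b^1$ is a sequence of functionals on $Z_i$ of norm at most $1$ that tends to $0$ pointwise, hence in norm because $\dim Z_i<\infty$. Norm-preserving extensions of these functionals define an extension $B^1:L_i\to\Lambda$ with $\|B^1\|\le1$. Let $B^2:L_i\to U$ extend $b^2$ with $\|B^2\|\le C_1$.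

The pair $(B^1,B^2)$ need not map into $E$. Its defect $\rho B^1-wB^2$ has norm at most $1+C_1$ and vanishes on $Z_i$, since $b$ maps into $E$. So $\rho B^1-wB^2=\delta\rho_i$ with $\delta:H_i\to G$ and $\|\delta\|\le2(1+C_1)$. Write $\delta=\delta^<+\delta^\ge$ according to $G=G^{<i}\oplus_\infty G^{\ge i}$; both parts have norm at most $\|\delta\|$. We remove $\delta^<$ in $\Lambda$ and $\delta^\ge$ in $U$. Let $\lambda:G^{<i}\to\Lambda$ act on each level $m<i$ as the right inverse of $\rho_m$ from Lemma~\ref{lem:rad}(c). Then $\rho\lambda=\mathrm{id}$ on $G^{<i}$ and $\|\lambda\|\le\sqrt{n_{i-1}}$ (for $i=1$, $G^{<1}=0$ and $\lambda=0$). Let $J$ be as in Lemma~\ref{lem:U}(c) for $\delta^\ge$, so $\|J\|\le4(1+C_1)$, and put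
\[
\tilde b(f,v)=\big(B^1f-\lambda\delta^<\tau_iv,\ B^2f+Jv\big).
\]
For $(f,v)\in D_{i,l}$ we have $\rho_if=\tau_iv$, and therefore
\[
\rho(B^1f-\lambda\delta^<\tau_iv)=wB^2f+\delta\tau_iv-\delta^<\tau_iv=wB^2f+\delta^\ge\tau_iv=w(B^2f+Jv).
\]
So $\tilde b$ maps into $E$, and $\tilde b(z,0)=(b^1z,b^2z)=bz$. Using $|\tau_iv|\le\|v\|_{(i)}$, the two components have norm at most $1+2(1+C_1)\sqrt{n_{i-1}}$ and $C_1+4(1+C_1)$, and both numbers are at most $\kappa_i$.
\end{proof}

\begin{remark}
The asymmetric treatment of the levels is forced. Linear lifting through $\rho_m$ costs $\sqrt{n_m}$, which is affordable only for $m<i$. On the other hand, if $\mathcal D_i$ contained maps into lower levels, Lemma~\ref{lem:U}(b) would fail, $w_i$ would contain copies of $\tau_m$ for all $m$, and the bound $K_m\le K_i$ in the proof of Lemma~\ref{lem:HS} below would be lost.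
\end{remark}

\section{The lower bound for the cost}\label{sec:lower}

\subsection*{A Hilbert--Schmidt estimate for $w_i$}
In Lemma~\ref{lem:toy} we used $\|A\beta\|_{HS}\le C_\pi\|A\|\|\beta\|$. We now need the same for $w_i$, which is a sum of infinitely many maps $A_\iota$ on the summands of $U$. Adding the individual estimates leads to $\sum_\iota\|\beta_\iota\|$, which is not controlled by $\|\beta\|$. The remedy is to measure the components by a Gaussian average, since an expectation commutes with an $\ell_1$-sum.

A standard $\mathbb K$-Gaussian variable $\xi$ is $N(0,1)$ if $\mathbb K=\mathbb R$, and $(\xi'+\sqrt{-1}\,\xi'')/\sqrt2$ with independent $N(0,1)$ variables $\xi',\xi''$ if $\mathbb K=\mathbb C$; then $\mathbb E|\xi|^2=1$, and $\mathbb E|\xi|$ is $\sqrt{2/\pi}$ or $\sqrt\pi/2$, so at least $\frac23$. A standard Gaussian vector $\Xi$ in $\ell_2^n$ has independent coordinates of this kind. Its law is invariant under isometries, so $\Phi\Xi$ is a standard Gaussian vector in $\ell_2^{n'}$ if $\Phi:\ell_2^n\to\ell_2^{n'}$ satisfies $\Phi\Phi^*=\mathrm{id}$. Also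 $\mathbb E|T\Xi|^2=\|T\|_{HS}^2$ for $T$ into a Hilbert space.

\begin{lemma}\label{lem:ab}
Let $A:X\to\ell_2^n$ and $\sigma:\ell_2^n\to X$ be operators. Then
\[
\textup{(a)}\ \ |\operatorname{tr}(A\sigma)|\le\pi_2(A)\pi_2(\sigma),\qquad\textup{(b)}\ \ \pi_2(\sigma)\le\tfrac32C_X\,\mathbb E\|\sigma\Xi\| .
\]
\end{lemma}

\begin{proof}
(a) Embed $\ell_2^n$ in the continuous functions on its unit ball by $h\mapsto\langle h,\cdot\rangle$. Pietsch domination gives a probability $\mu$ on the ball with $\|\sigma h\|^2\le\pi_2(\sigma)^2\int|\langle h,\eta\rangle|^2d\mu(\eta)=\pi_2(\sigma)^2|Sh|^2$, where $S$ is the positive square root of $h\mapsto\int\langle h,\eta\rangle\eta\,d\mu(\eta)$. Here $\|S\|_{HS}^2=\operatorname{tr}S^2=\int|\eta|^2d\mu\le1$. Define $\sigma'$ by $\sigma'Sh=\sigma h$ on the range of $S$ and $\sigma'=0$ on its orthogonal complement. Then $\sigma=\sigma'S$, $\|\sigma'\|\le\pi_2(\sigma)$, and $|\operatorname{tr}(A\sigma'S)|\le\|A\sigma'\|_{HS}\|S\|_{HS}\le\pi_2(A)\|\sigma'\|$.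

(b) Let $h_1,\dots,h_m\in\ell_2^n$ have weak $\ell_2$-norm at most $1$, that is, the operator $\Psi h=\sum_k\langle h,h_k\rangle h_k$ satisfies $0\le\Psi\le\mathrm{id}$. The map $\Phi(c,h)=\sum_kc_kh_k+(\mathrm{id}-\Psi)^{1/2}h$ on $\ell_2^m\oplus_2\ell_2^n$ has $\Phi\Phi^*=\Psi+(\mathrm{id}-\Psi)=\mathrm{id}$. So $\Xi$ has the law of $\sum_k\xi_kh_k+(\mathrm{id}-\Psi)^{1/2}\Xi'$ with independent standard $\xi_1,\dots,\xi_m,\Xi'$. Averaging over the centered vector $\Xi'$ first (Jensen's inequality) gives $\mathbb E\|\sigma\Xi\|\ge\mathbb E\|\sum_k\xi_k\sigma h_k\|$. The family $(\xi_k)$ has the same law as $(\theta_k\xi_k)$ with independent signs, so cotype $2$ applied for fixed $(\xi_k)$, followed by the triangle inequality for an $\ell_2^m$-valued expectation, gives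
\[
\mathbb E\Big\|\sum_k\xi_k\sigma h_k\Big\|\ge C_X^{-1}\mathbb E\Big(\sum_k|\xi_k|^2\|\sigma h_k\|^2\Big)^{1/2}\ge C_X^{-1}\,\mathbb E|\xi_1|\,\Big(\sum_k\|\sigma h_k\|^2\Big)^{1/2}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:HS}
For every Hilbert space $H$ and every operator $\beta:H\to U$ we have $\|w_i\beta\|_{HS}\le C_2K_i\|\beta\|$, where $C_2=\frac32C_\pi C_X$.
\end{lemma}

\begin{proof}
Let $w_i\beta\ne0$ and $T=(w_i\beta)^*/\|w_i\beta\|_{HS}:H_i\to H$. Then $\|T\|_{HS}=1$ and $\|w_i\beta\|_{HS}=\operatorname{tr}(w_i\beta T)$. For $\iota=(m,l,\delta)$ let $\beta_\iota:H\to F_\iota$ be the component of $\beta$, let $\sigma_\iota=\beta_\iota T$, viewed as a map into $X$, and let $A_\iota:X\to H_i$ be the $i$-th coordinate of $\delta\tau_m$. Note that $A_\iota$ is defined on all of $X$. For $m>i$ we have $A_\iota=0$, and for $m\le i$ we have $\|A_\iota\|\le\|\tau_m\|\le K_m\le K_i$; so $\pi_2(A_\iota)\le C_\pi K_i$ by \eqref{eq:P1}. For each $h\in H_i$ the series $w_i\beta Th=\sum_\iota A_\iota\sigma_\iota h$ converges absolutely, so $\operatorname{tr}(w_i\beta T)=\sum_\iota\operatorname{tr}(A_\iota\sigma_\iota)$.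 By Lemma~\ref{lem:ab} and $\|\cdot\|\le\|\cdot\|_{(m)}$,
\[
\|w_i\beta\|_{HS}\le C_2K_i\sum_\iota\mathbb E\|\beta_\iota T\Xi\|_{F_\iota}\le C_2K_i\,\mathbb E\|\beta T\Xi\|_U\le C_2K_i\|\beta\|\,\mathbb E|T\Xi|\le C_2K_i\|\beta\| .\qedhere
\]
\end{proof}

\subsection*{The key estimate}

\begin{proposition}\label{prop:key}
There is $c>0$ such that $\operatorname{cost}(j_i)\ge c\sqrt{n_{i-1}}$ for all $i\ge2$.
\end{proposition}

\begin{proof}
Fix $i\ge2$ and write $n=n_i$, $K=K_i$, $\kappa=\kappa_i$, $V=V_i$. By Lemma~\ref{lem:finiterank} it suffices to bound $M=\sum_k\|x_k\|\|b_k\|$ from below when $j_i=\sum_kx_kb_k$ and the $x_k$ have finite rank.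

\emph{Step 1: extension to $D_{i,l}$.} Let $\tilde b_{k,l}$ be the extension of $b_k$ from Lemma~\ref{lem:extE} and $y_l=\sum_kx_k\tilde b_{k,l}:D_{i,l}\to E$. Then $\|y_l\|\le\kappa M$ and $y_l(z,0)=j_iz=(z,0)$ for $z\in Z_i$. The range of $y_l$ lies in the finite-dimensional space $\sum_kx_k(E)$, which does not depend on $l$; let $U'$ be the finite-dimensional space of $U$-components of its elements.

\emph{Step 2: passage to $F_l$.} Write $y_l=(y_l^1,y_l^2)$ and let $\mathrm{pr}_i:\Lambda\to L_i$ be the coordinate map. For $v\in F_l$ take any $f\in L_i$ with $\rho_if=\tau_iv$ and put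
\[
\bar y_lv=y_l^2(f,v)\in U',\qquad g_lv=\mathrm{pr}_i\,y_l^1(f,v)-f\in L_i .
\]
Another choice of $f$ is $f+z$ with $z\in Z_i$, and $y_l(f+z,v)=y_l(f,v)+(z,0)$. So $y_l^2$ does not change, while $\mathrm{pr}_iy_l^1$ and $f$ both change by $z$: the vectors $\bar y_lv$ and $g_lv$ are well defined. They are linear in $v$, because if $f,f'$ are admissible for $v,v'$ then $af+a'f'$ is admissible for $av+a'v'$. To estimate them, choose $f$ by Lemma~\ref{lem:rad}(b) with $\|f\|_\infty\le2|\tau_iv|\le2\|v\|_{(i)}$; then $\|(f,v)\|\le2\|v\|_{(i)}$, so $\|\bar y_lv\|\le2\kappa M\|v\|_{(i)}$ and $\|g_lv\|\le(2\kappa M+2)\|v\|_{(i)}$. Since $y_l(f,v)\in E$, we have $\rho_i\mathrm{pr}_iy_l^1(f,v)=w_iy_l^2(f,v)$, that is, $\rho_ig_lv+\tau_iv=w_i\bar y_lv$.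

\emph{Step 3: passage to $X$.} For fixed $l_0$ the restrictions of $(\bar y_l,g_l)$, $l\ge l_0$, to $F_{l_0}$ form a bounded sequence in the finite-dimensional space $\mathcal B(F_{l_0},U'\oplus L_i)$. By a diagonal argument there is a subsequence along which these restrictions converge for every $l_0$. The limits are linear maps on $\bigcup_lF_l$ that satisfy the same bounds and the same identity. As $\|\cdot\|_{(i)}$ is equivalent to $\|\cdot\|$, they extend by density to a finite rank operator $\bar y:X\to U$ and an operator $g:X\to L_i$ with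
\begin{equation}\label{eq:split}
\tau_i=w_i\bar y-\rho_ig,\qquad\|\bar yv\|\le2\kappa M\|v\|_{(i)},\qquad\|gv\|\le(2\kappa M+2)\|v\|_{(i)} .
\end{equation}

\emph{Step 4: traces.} Compose the identity in \eqref{eq:split} with $V$ on the right and take traces on $H_i$. By \eqref{eq:norms} the left side gives $\frac12K\sqrt n$. For the first term, $\|\bar y:X\to U\|\le2\kappa MK$ by \eqref{eq:norms}. Since $\bar y$ has finite rank and $U$ has cotype $2$ with constant $C_X+2$, \eqref{eq:P2} gives $\bar y=\beta\alpha$ through a Hilbert space with $\|\alpha\|\le1$ and $\|\beta\|\le2C_\gamma\kappa MK$. By \eqref{eq:P1}, $\|\alpha V\|_{HS}\le\pi_2(\alpha)\|V\|\le C_\pi$. With Lemma~\ref{lem:HS} and $K^2=\sqrt n$,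
\[
|\operatorname{tr}(w_i\bar yV)|\le\|w_i\beta\|_{HS}\|\alpha V\|_{HS}\le2C_\pi C_2C_\gamma\,\kappa M\sqrt n .
\]
For the second term no factor $K$ is lost: $\|Vh\|_{(i)}\le|h|$ gives $\|gV\|\le2\kappa M+2$, so $|\operatorname{tr}(\rho_igV)|\le(2\kappa M+2)\sqrt n$ by Lemma~\ref{lem:rad}(d). Dividing by $\sqrt n$, we obtain $\frac12K\le C_3\kappa M+2$ with $C_3=2C_\pi C_2C_\gamma+2$. As $i\ge2$, $K=n_{i-1}\ge16$, so $\frac12K-2\ge\frac14K$ and
\[
M\ge\frac{n_{i-1}}{4C_3\cdot5(1+C_1)\sqrt{n_{i-1}}}=c\sqrt{n_{i-1}},\qquad c=\frac1{20\,C_3(1+C_1)} .\qedhere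
\]
\end{proof}

\begin{remark}
Steps 1 and 2 work for arbitrary bounded $x_k$, in particular for $j_i=\mathrm{id}\cdot j_i$ with $M=1$, where the conclusion $M\ge c\sqrt{n_{i-1}}$ is false for large $i$. Finite rank enters in Step 3, which produces operators defined on all of $X$, and in \eqref{eq:P2}. Passing to $X$ is essential because \eqref{eq:P1} and \eqref{eq:P2} are statements about operators defined on $X$. The three properties of $X$ are used as follows: cotype $2$ of $X$ in Lemmas~\ref{lem:extU} and~\ref{lem:ab}(b) and for the target space in \eqref{eq:P2}; cotype $2$ of $X^*$ for the domain in \eqref{eq:P2}; and the summing property \eqref{eq:P1} for the maps $A_\iota$ and $\alpha$.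
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $E$ of Section~\ref{sec:space} is separable, has AP and contains a complemented copy of $\ell_1$ (Proposition~\ref{prop:AP}). The $j_i$ are isometric and $\operatorname{cost}(j_i)\to\infty$ (Proposition~\ref{prop:key}). Proposition~\ref{prop:criterion} gives $e$ and $b$. The condition of Definition~\ref{def:flat} fails for the single relation $eb=0$, so $\mathcal F(E)$ is not right flat, and hence not right universally flat.
\end{proof}

\section{Factorization of compact operators and universal flatness}\label{sec:positive}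

We prove Theorem~\ref{thm:positive}, using the following standard results.
\begin{itemize}
\item \emph{Grothendieck's theorem.} $E$ has AP if and only if, for every Banach space $Y$, every compact operator $Y\to E$ is approximable.
\item \emph{Figiel--Johnson factorization.} Every compact $T:Y\to E$ factors as $T=T_1T_2$ with $T_2:Y\to Y'$ and $T_1:Y'\to E$ compact and $Y'$ reflexive.
\item \emph{Cohen--Hewitt factorization.} Let $A$ be a Banach algebra with a bounded left approximate identity $(S_\alpha)$ and $M$ a left Banach $A$-module. If $T\in M$ and $S_\alpha T\to T$, then $T=xa$ with $x\in A$, $a\in M$.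
\item Every infinite-dimensional $E$ contains a normalized basic sequence $(v_k)$; extending its coefficient functionals gives $\psi_k\in E^*$ with $\psi_k(v_l)=0$ for $k\ne l$, $\psi_k(v_k)=1$ and $\sup_k\|\psi_k\|<\infty$.
\end{itemize}

\subsection*{Condition (F) implies universal flatness}
Let $A=\mathcal F(E)$ be a right ideal in an algebra $B$. The elements of $B$ need not be operators on $E$, so a relation $\sum_ie_ib_i=0$ cannot be read as a statement about ranges in $E$. It can be read on $E^*$: if $b$ is an operator then $(ab)^*=b^*a^*$, and the next lemma shows that a substitute for $b^*$ always exists. For $v\in E$ and $\varphi\in E^*$ let $v\otimes\varphi$ be the operator $y\mapsto\varphi(y)v$; note that $(v\otimes\varphi)a=v\otimes a^*\varphi$ for $a\in\mathcal B(E)$.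

\begin{lemma}\label{lem:beta}
For every $b\in B$ there is an operator $\beta_b\in\mathcal B(E^*)$ with
\begin{equation}\label{eq:beta}
(ab)^*\psi=\beta_b(a^*\psi)\qquad(a\in A,\ \psi\in E^*).
\end{equation}
\end{lemma}

\begin{proof}
Let $E\ne0$ and fix $v_0\in E$, $\varphi_0\in E^*$ with $\varphi_0(v_0)=1$. For $\varphi\in E^*$ put $c=(v_0\otimes\varphi)b\in A$ and $\beta_b\varphi=c^*\varphi_0$; this is linear in $\varphi$. Since $(v_0\otimes\varphi_0)(v_0\otimes\varphi)=v_0\otimes\varphi$, associativity in $B$ gives $c=(v_0\otimes\varphi_0)c$, that is, $(v_0\otimes\varphi)b=v_0\otimes\beta_b\varphi$. For $a\in A$ we have $ab\in A$, and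
\[
v_0\otimes(ab)^*\psi=(v_0\otimes\psi)(ab)=\big((v_0\otimes\psi)a\big)b=(v_0\otimes a^*\psi)b=v_0\otimes\beta_b(a^*\psi),
\]
which is \eqref{eq:beta}. If $\dim E<\infty$, $\beta_b$ is bounded. Otherwise take $(v_k)$, $(\psi_k)$ as above, and suppose that $\beta_b$ is unbounded. Choose $\varphi_k$ with $\|\varphi_k\|\le2^{-k}$ and $\|\beta_b\varphi_k\|\ge k$, and let $a=\sum_kv_k\otimes\varphi_k\in A$. Then $a^*\psi_k=\varphi_k$, so $\|\beta_b\varphi_k\|=\|(ab)^*\psi_k\|\le\|ab\|\sup_l\|\psi_l\|$ for all $k$, a contradiction.
\end{proof}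

\begin{proof}[Proof of Theorem~\ref{thm:positive}(i)]
By (F), every compact operator into $E$ is approximable, so $E$ has AP by Grothendieck's theorem.

Let $\sum_{i\in\mathbb I}e_ib_i=0$ with $e_i\in A$, $b_i\in B$. An operator $a:E^{\mathbb I}\to E$ is given by its components $a_i\in\mathcal B(E)$, $a(y)=\sum_ia_iy_i$, and $a^*\psi=(a_i^*\psi)_i$ under the identification $(E^{\mathbb I})^*=(E^*)^{\mathbb I}$. Let
\[
N=\Big\{(\varphi_i)\in(E^*)^{\mathbb I}:\ \sum_i\beta_{b_i}\varphi_i=0\Big\},
\]
which is norm closed by Lemma~\ref{lem:beta}. If all $a_i\in A$, then $\sum_i\beta_{b_i}a_i^*\psi=(\sum_ia_ib_i)^*\psi$ by \eqref{eq:beta}, so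
\begin{equation}\label{eq:N}
\sum_ia_ib_i=0\iff a^*E^*\subset N .
\end{equation}
In particular the compact operator $e$ with components $e_i$ has $e^*E^*\subset N$.

Applying (F) to $e$ directly would give factors unrelated to $N$. Instead we first write $e=Je_0$ in such a way that $e_0$ still satisfies the relation, and apply (F) to $J$. By Figiel--Johnson factorization, $e=Je_0$ with $e_0:E^{\mathbb I}\to Y$, $J:Y\to E$ compact and $Y$ reflexive. Replacing $Y$ by $Y/\ker J$, which is again reflexive, we may assume that $J$ is injective. Then $J^*E^*$ is norm dense in $Y^*$: a functional on $Y^*$ that vanishes on it is, by reflexivity, an element $y\in Y$ with $\psi(Jy)=0$ for all $\psi$, so $y=0$. Hence $e_0^*Y^*\subset\overline{e_0^*J^*E^*}=\overline{e^*E^*}\subset N$. (Reflexivity is what turns weak* density into norm density; we only know that $N$ is norm closed.)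

By (F), $J=\sum_jx_jc_j$ with $x_j\in A$ and $c_j\in\mathcal F(Y,E)$. Let $a_{j,i}\in A$ be the components of the approximable operator $c_je_0$. Then $e=\sum_jx_jc_je_0$ gives $e_i=\sum_jx_ja_{j,i}$, and $(c_je_0)^*E^*\subset e_0^*Y^*\subset N$ gives $\sum_ia_{j,i}b_i=0$ by \eqref{eq:N}.
\end{proof}

\subsection*{Flatness implies (F) in the presence of $\ell_1$}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(ii)]
By (i), (F) implies right universal flatness, which implies right flatness. Let $\mathcal F(E)$ be right flat and $T:Y\to E$ compact. Write $T=T_1T_2$ with compact factors, and replace the intermediate space by $Y'=\overline{T_2Y}$, which is separable because $T_2$ is compact. By AP, $T_1\in\mathcal F(Y',E)$. Take $e,b$ from Lemma~\ref{lem:encode} for $T_1$. Flatness gives $e=\sum_kx_ka_k$ with $x_k,a_k\in\mathcal F(E)$ and $a_kb=0$, so $T_1=\sum_kx_k\tilde a_k$ with compact $\tilde a_k:Y'\to E$, which are approximable by AP. Then $T=\sum_kx_k(\tilde a_kT_2)$ with $\tilde a_kT_2\in\mathcal F(Y,E)$.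
\end{proof}

\subsection*{Two sufficient conditions for (F)}
The two cases are the infinite-dimensional counterparts of Example~\ref{ex:cost}, and in both a single product suffices.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(iii)]
Let $T:Y\to E$ be compact. In both cases $E$ has AP, so $T\in\mathcal F(Y,E)$.

If $E$ has BAP, there is a bounded net $(S_\alpha)$ of finite rank operators on $E$ that converges to the identity uniformly on compact sets. Then $\|S_\alpha T'-T'\|\to0$ for every compact $T'$ into $E$. So $(S_\alpha)$ is a bounded left approximate identity for $\mathcal F(E)$, and Cohen--Hewitt factorization in the left $\mathcal F(E)$-module $\mathcal F(Y,E)$ gives $T=xa$.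

Now let $E$ have AP and contain a complemented copy of $C_p$. Choose finite rank $S_k$ with $\|T-S_k\|\le4^{-k}$, and put $T_1=S_1$ and $T_k=S_k-S_{k-1}$ for $k\ge2$. Then $T=\sum_kT_k$ and $\sum_k2^k\|T_k\|<\infty$. Since $\dim E=\infty$, there are finite-dimensional $M_k\subset E$ with $T_k(Y)\subset M_k$ and $\dim M_k$ strictly increasing. Choose $m_k$ and isomorphisms $u_k:M_k\to W_{m_k}$ with $\|u_k\|=1$ and $\|u_k^{-1}\|\le2$. The $m_k$ are distinct because the dimensions are. So $M=(\bigoplus_kM_k)_{\ell_p}$ is isomorphic to $(\bigoplus_kW_{m_k})_{\ell_p}$, which is complemented in $C_p$, and there are $\iota:M\to E$ and $\pi:E\to M$ with $\pi\iota=\mathrm{id}$. Define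
\[
a_0:Y\to M,\quad a_0y=(2^kT_ky)_k,\qquad x_0:M\to E,\quad x_0((y_k))=\sum_k2^{-k}y_k .
\]
The truncations to the coordinates $k\le N$ have finite rank and differ from $a_0$ and $x_0$ in norm by at most $\sum_{k>N}2^k\|T_k\|$ and $2^{-N}$, so both operators are approximable. Finally $T=x_0a_0=(x_0\pi)(\iota a_0)$ with $x_0\pi\in\mathcal F(E)$ and $\iota a_0\in\mathcal F(Y,E)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{PisierENS}
Pisier, Ann. Sci. ENS \textbf{13} (1980).

\bibitem{PisierActa}
Pisier, \emph{Counterexamples to a conjecture of Grothendieck}, Acta Math. \textbf{151} (1983).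

\bibitem{PisierCBMS}
Pisier, \emph{Factorization of linear operators and geometry of Banach spaces}, CBMS book.

\bibitem{Willis}
George A. Willis, \emph{Homological Properties of the Algebra of Compact Operators on a Banach Space}, arXiv:1212.0679 (2012).

\end{thebibliography}
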